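\title{Existential definability over the subword ordering\\ of a binary alphabet}

\begin{abstract}
We consider first-order logic over the set of finite words, with the subword ordering as the only relation and with every word available as a constant. We prove that over a two-letter alphabet the existentially definable relations are exactly the recursively enumerable ones, which answers a question of Baumann, Ganardi, Thinniyam and Zetzsche. The proof builds unary arithmetic and then codes a word by numbers, checking a whole run of Horner's rule with a fixed number of subword comparisons. We also show that a single constant suffices, that the quantifier-alternation hierarchy matches the arithmetical hierarchy, and we describe definability without constants above the first level and existential definability over one letter.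
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $A$ be a finite alphabet and $A^*$ the set of finite words over $A$, with empty word $\varepsilon$. A word $u$ is a \emph{subword} of a word $v$, written $u\preccurlyeq v$, if $u$ is obtained from $v$ by deleting letters at an arbitrary set of positions; thus $aa\preccurlyeq aba$ and $ba\not\preccurlyeq aab$. We study the logic $\mathrm{FO}(A^*,\preccurlyeq,(w)_{w\in A^*})$: variables range over $A^*$, the only relations are $\preccurlyeq$ and equality, and every word is available as a constant. A \emph{$\Sigma_1$-formula} has the form $\exists y_1\cdots\exists y_m\colon\psi$ with $\psi$ quantifier-free, and a relation $R\subseteq(A^*)^k$, $k\ge1$, is \emph{$\Sigma_1$-definable} if some $\Sigma_1$-formula $\varphi(x_1,\dots,x_k)$ holds exactly for the tuples in $R$. For example, over $\{a,b\}$ the formula $b\not\preccurlyeq x$ defines $a^*=\{a^n:n\ge0\}$.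

Which relations are $\Sigma_1$-definable? There is an upper bound that holds for every alphabet. A relation is \emph{recursively enumerable} (r.e.) if some algorithm halts exactly on its tuples. The subword relation is decidable, so a quantifier-free formula defines a decidable relation, and a search for witnesses $y_1,\dots,y_m$ halts exactly when $\exists y_1\cdots\exists y_m\colon\psi$ holds. Hence every $\Sigma_1$-definable relation is r.e., and the question is whether this bound is attained.

For one letter it is not. The structure is then $(\mathbb N,\le)$ with constants, and the definable subsets are finite or co-finite (this also follows from Theorem~\ref{thm:more}(e) below). For $|A|\ge3$ it is: Baumann, Ganardi, Thinniyam and Zetzsche \cite{BGTZ} proved that the $\Sigma_1$-definable relations are exactly the r.e.\ relations. For $|A|=2$ it is known that the $\Sigma_1$ fragment is undecidable and that $\{a^n:n\in S\}$ is $\Sigma_1$-definable for every r.e.\ set $S\subseteq\mathbb N$. The question left open in \cite{BGTZ} is: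
\begin{quote}
For $|A|=2$, is every r.e.\ relation $R\subseteq(A^*)^k$ $\Sigma_1$-definable?
\end{quote}

The unary result suggests that arithmetic is available over two letters, and then a positive answer needs only a definable coding of words by numbers. Such a coding must read a word of unbounded length, whereas a $\Sigma_1$-formula makes a fixed number of comparisons and cannot quantify over positions. One comparison can carry many conditions if both words are cut into blocks and the blocks are forced to match. A spare letter $\#$ does this: if no $u_i$, $v_i$ contains $\#$, then $u_1\#\cdots\#u_\ell\preccurlyeq v_1\#\cdots\#v_\ell$ holds if and only if $u_i\preccurlyeq v_i$ for all $i$, because the $i$-th $\#$ must go to the $i$-th $\#$. Over $\{a,b\}$, if $a$ is the separator, the blocks are powers of $b$ and one obtains only inequalities between corresponding entries. To add entries, blocks need an inner structure, hence a second kind of separator, and no letter is left for it. This is a reason for doubt. The answer is nevertheless positive, and a long run of $a$'s takes the place of the missing letter.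

\begin{theorem}\label{thm:main}
Let $|A|=2$. A relation $R\subseteq(A^*)^k$ is $\Sigma_1$-definable in $\mathrm{FO}(A^*,\preccurlyeq,(w)_{w\in A^*})$ if and only if it is recursively enumerable.
\end{theorem}

To state the refinements, recall that a \emph{$\Sigma_i$-formula} has the form $\exists\bar y_1\forall\bar y_2\cdots Q\bar y_i\colon\psi$ with $i$ alternating blocks of quantifiers and $\psi$ quantifier-free. A relation $R$ lies in the level $\Sigma^0_i$ of the arithmetical hierarchy if there is a decidable relation $S$ with $\bar x\in R\iff\exists\bar y_1\forall\bar y_2\cdots Q\bar y_i\colon(\bar x,\bar y_1,\dots,\bar y_i)\in S$. Here the quantified variables may be taken to range over words, by a computable bijection between $\mathbb N$ and $A^*$, and $\Sigma^0_1$ is the class of r.e.\ relations. The \emph{pure logic} is the logic without constants. Over $\{a,b\}$, the \emph{letter swap} exchanges $a$ and $b$, and the \emph{reversal} reads a word backwards; both act on tuples componentwise.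

\begin{theorem}\label{thm:more}
\leavevmode
\begin{itemize}
\item[(a)] The equivalence of Theorem~\ref{thm:main} holds for every finite alphabet with $|A|\ge2$.
\item[(b)] For $A=\{a,b\}$ a single constant suffices: every r.e.\ relation is defined by a $\Sigma_1$-formula whose only constant is $W=a^6b^6a^7$. Zero constants do not suffice, not even for relations invariant under all automorphisms of $(A^*,\preccurlyeq)$.
\item[(c)] For $|A|\ge2$ and $i\ge1$, a relation is $\Sigma_i$-definable with constants if and only if it lies in $\Sigma^0_i$.
\item[(d)] For $A=\{a,b\}$ and $i\ge2$, a relation is $\Sigma_i$-definable in the pure logic if and only if it lies in $\Sigma^0_i$ and is invariant under letter swap and reversal.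
\item[(e)] For $|A|=1$, identify $a^n$ with $n$. A relation $R\subseteq\mathbb N^k$ is $\Sigma_1$-definable if and only if it is a finite union of sets given by finite conjunctions of constraints $x_i\ge x_j+c$, $x_i\ge c$, $x_i\le c$ with $c\in\mathbb N$.
\end{itemize}
\end{theorem}

For $|A|\ge3$, part (a) gives a new proof of the theorem of \cite{BGTZ}. The only outside result that the constructions use is the following.

\begin{theorem}[Matiyasevich--Robinson--Davis--Putnam]\label{thm:mrdp}
Every r.e.\ set $S\subseteq\mathbb N^k$ has the form $\{\bar n:\exists\bar m\in\mathbb N^l\colon p(\bar n,\bar m)=q(\bar n,\bar m)\}$, where $p$ and $q$ are polynomials with coefficients in $\mathbb N$.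
\end{theorem}

Section~\ref{sec:prelim} sets up the alignment principle behind all constructions and shows the coding step in a small case. Sections~\ref{sec:arith}--\ref{sec:main} prove Theorem~\ref{thm:main}: arithmetic on $a^*$, words as vectors, vectors as numbers, words as numbers. Sections~\ref{sec:larger}--\ref{sec:unary} prove Theorem~\ref{thm:more}.

\section{Alignment of words}\label{sec:prelim}

\subsection{Conventions}\label{sub:conv}
In Sections~\ref{sec:prelim}--\ref{sec:main} the alphabet is $A=\{a,b\}$. We write $|w|$ for the length of $w$ and $|w|_c$ for the number of occurrences of the letter $c$. An \emph{embedding} of $u$ in $v$ is a strictly increasing, letter-preserving map from the positions of $u$ to the positions of $v$; one exists if and only if $u\preccurlyeq v$. If $u\preccurlyeq v$ and $|u|=|v|$, then $u=v$. A \emph{$c$-run} of $w$ is a maximal nonempty factor consisting of the letter $c$.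

For Theorem~\ref{thm:more}(b) we keep track of constants from the start. Let $\mathcal C$ be the finite set of words
\[
a^i,\ b^i\quad(0\le i\le6),\qquad ab^i,\ ba^i,\ a^ib,\ b^ia\quad(0\le i\le5).
\]
In Sections~\ref{sec:prelim}--\ref{sec:main}, \emph{definable} means defined by a $\Sigma_1$-formula whose constants lie in $\mathcal C$.

Definable relations are closed under $\wedge$, $\vee$ and $\exists$: rename bound variables and move the quantifiers to the front. Negation is available only in front of quantifier-free formulas, and we use it in the forms $\not\preccurlyeq$ and $\ne$. If a partial function $f$ has a definable graph, we say that $f(x)$ is \emph{definable from} $x$ and use it as a term. This is legitimate also in negated atoms: $f(x)\not\preccurlyeq w$ stands for $\exists y\colon y=f(x)\wedge y\not\preccurlyeq w$.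

Let $\sigma$ be the letter swap, $\rho$ the reversal, and $G=\{\mathrm{id},\sigma,\rho,\sigma\rho\}$ the group they generate. Every $g\in G$ is an automorphism of $(A^*,\preccurlyeq)$ and maps $\mathcal C$ onto itself. If $\varphi$ defines $R$, then replacing each constant $w$ by $g(w)$ gives a formula that defines $g(R)$. We refer to this as \emph{symmetry}.

\subsection{The alignment principle}
A word with $p$ letters $a$ is a list of $p+1$ natural numbers written in unary, and likewise with the letters exchanged. For
\[
u=b^{B_0}ab^{B_1}a\cdots ab^{B_p}=a^{A_0}ba^{A_1}b\cdots ba^{A_q}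
\]
put $B(u)=(B_0,\dots,B_p)$ and $A(u)=(A_0,\dots,A_q)$. So $B_i(u)$ counts the letters $b$ with exactly $i$ letters $a$ to their left, the nonzero entries of $B(u)$ are the lengths of the $b$-runs, and $u$ is determined by either vector.

\begin{lemma}[Alignment]\label{lem:align}
If $|u|_a=|v|_a$, then $u\preccurlyeq v$ if and only if $B(u)\le B(v)$ componentwise. If $|u|_b=|v|_b$, then $u\preccurlyeq v$ if and only if $A(u)\le A(v)$ componentwise.
\end{lemma}

\begin{proof}
Let $|u|_a=|v|_a$. An embedding maps the letters $a$ of $u$ injectively and in order to the letters $a$ of $v$, so it maps the $i$-th $a$ to the $i$-th $a$. Hence it maps the $b$'s counted by $B_i(u)$ to $b$'s counted by $B_i(v)$, and $B_i(u)\le B_i(v)$. Conversely, if $B(u)\le B(v)$, then $u$ arises from $v$ by deleting $b$'s. The second statement is the image of the first under $\sigma$.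
\end{proof}

Inequalities become equations once the total is fixed. This lets us overlay several vectors.

\begin{lemma}[Superposition]\label{lem:super}
Let $t_1,\dots,t_m$ be words with $p$ letters $a$ each, whose $B$-vectors have pairwise disjoint supports. A word $t$ satisfies $|t|_a=p$, $t_1,\dots,t_m\preccurlyeq t$ and $|t|_b=\sum_j|t_j|_b$ if and only if $B(t)=\sum_jB(t_j)$.
\end{lemma}

\begin{proof}
For $|t|_a=p$, Lemma~\ref{lem:align} turns $t_j\preccurlyeq t$ into $B(t_j)\le B(t)$. As the supports are disjoint, these inequalities together say $\sum_jB(t_j)\le B(t)$. The condition on $|t|_b$ says that both sides have the same sum of entries.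
\end{proof}

\subsection{A small case}\label{sub:example}
The heart of the proof is to pass from a list of digits to the number it represents. Take the binary digits $1,0,1$. Horner's rule computes
\[
c_1=1,\qquad c_2=2c_1+0,\qquad c_3=2c_2+1,
\]
so $(c_1,c_2,c_3)=(1,2,5)$. We let $c_1,c_2,c_3\ge1$ be unknown and look for subword conditions that force these equations and whose number does not grow with the number of digits.

First we collect the right-hand sides. The words
\[
t_1=a^5b^{c_1}a^5b^{c_2}a^2,\qquad t_2=a^6b^{c_1}a^5b^{c_2}a,\qquad t_3=a^2ba^{10}b
\]
have twelve letters $a$ each. Their $B$-vectors, with a dot for $0$, and the sum of these vectors are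
\[
\begin{array}{c|ccccc|ccccc|ccc}
\text{index}&0&1&2&3&4&5&6&7&8&9&10&11&12\\ \hline
t_1&\cdot&\cdot&\cdot&\cdot&\cdot&c_1&\cdot&\cdot&\cdot&\cdot&c_2&\cdot&\cdot\\
t_2&\cdot&\cdot&\cdot&\cdot&\cdot&\cdot&c_1&\cdot&\cdot&\cdot&\cdot&c_2&\cdot\\
t_3&\cdot&\cdot&1&\cdot&\cdot&\cdot&\cdot&\cdot&\cdot&\cdot&\cdot&\cdot&1\\ \hline
t&\cdot&\cdot&1&\cdot&\cdot&c_1&c_1&\cdot&\cdot&\cdot&c_2&c_2&1
\end{array}
\]
By Lemma~\ref{lem:super}, subword conditions and letter counts single out the word
\[
t=(aab)\ aaa\ (b^{c_1}ab^{c_1}a)\ aaa\ (b^{c_2}ab^{c_2}ab).
\]
The three brackets contain $1$, $2c_1$ and $2c_2+1$ letters $b$, which are the right-hand sides.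

Now we compare with the left-hand sides. Put $U=b^{c_1}a^3b^{c_2}a^3b^{c_3}$ and require $|U|_b=|t|_b$ and $U\preccurlyeq t$. The words $U$ and $t$ have different numbers of $a$'s, but the same number of $b$'s, so this time we align along $b$. The vector $A(U)$ has the entry $3$ at the indices $c_1<c_1+c_2$. The vector $A(t)$ has an entry at least $3$ only at the indices $1<1+2c_1$, where the $a$-runs are $a^3$ and $a^4$. Hence $c_1=1$ and $c_1+c_2=1+2c_1$, so $c_2=2$, and $c_1+c_2+c_3=2+2c_1+2c_2$ gives $c_3=5$.

The length of the marker $a^3$ matters. If we compared $t$ with $b^{c_1}ab^{c_2}ab^{c_3}$ instead, the wrong triple $(1,1,4)$ would pass: then $t=(aab)\,aaa\,(baba)\,aaa\,(babab)$ has six letters $b$ and has an $a$ after its first and after its second $b$, so $babab^4\preccurlyeq t$.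

What remains is to define, by $\Sigma_1$-formulas, the letter counts and the words $t_1,t_2,t_3,U$ for lists of arbitrary length.

\section{Arithmetic in unary}\label{sec:arith}

The following sets are definable by quantifier-free formulas:
\begin{align*}
a^*&=\{w:b\not\preccurlyeq w\},\qquad a^*b^*=\{w:ba\not\preccurlyeq w\},\\
a^*ba^s&=\{w:b\preccurlyeq w,\ bb\not\preccurlyeq w,\ ba^s\preccurlyeq w,\ ba^{s+1}\not\preccurlyeq w\}\qquad(0\le s\le4).
\end{align*}
By Lemma~\ref{lem:align}, $a^iba^j\preccurlyeq a^{i'}ba^{j'}$ holds if and only if $i\le i'$ and $j\le j'$.

\subsection{Successor}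
The first goal is the relation $n'=n+1$ on $a^*$. The negated atom $a^{n'}\not\preccurlyeq a^n$ gives $n'\ge n+1$. The difficulty is the upper bound $n'\le n+1$, which cannot be had with one letter (Section~\ref{sec:unary}). With a letter $b$ in the middle, a word can lose one $a$ on the left through a negated atom and gain two on the right through a constant, and this bounds its number of $a$'s by a given number plus one.

\begin{lemma}\label{lem:theta}
For $s=0,1,2$ the relation $\Theta_s=\{(a^qba^s,a^{q+s+1}):q\ge0\}$ is definable.
\end{lemma}

\begin{proof}
The pair with $q=0$ consists of the constants $ba^s$ and $a^{s+1}$. For the other pairs consider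
\[
x\in a^*ba^s\ \wedge\ y\in a^*\ \wedge\ \exists z\in a^*ba^{s+2}\colon\ y\not\preccurlyeq x\ \wedge\ y\preccurlyeq z\ \wedge\ x\not\preccurlyeq z .
\]
For $x=a^qba^s$, $y=a^j$, $z=a^mba^{s+2}$ the last three conditions say $j\ge q+s+1$, $j\le m+s+2$ and $q\ge m+1$. They give $q+s+1\le j\le m+s+2\le q+s+1$, so $j=q+s+1$. Conversely, if $q\ge1$ and $j=q+s+1$, then $m=q-1$ satisfies all three.
\end{proof}

Each $\Theta_s$ is the graph of an injective function. From one word $a^j$ we thus obtain words with $j-2$ and with $j-3$ letters $a$ before the $b$, which is a pair of consecutive numbers.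

\begin{lemma}[Successor]\label{lem:succ}
The relation $\{(a^n,a^{n+1}):n\ge0\}$ is definable.
\end{lemma}

\begin{proof}
The pairs $(\varepsilon,a)$ and $(a,aa)$ consist of constants. For the others consider, in the variables $y,y'$,
\[
\exists x,v,w\colon\ \Theta_0(x,y)\wedge\Theta_1(v,y')\wedge\Theta_2(w,y')\wedge x\preccurlyeq v\wedge x\not\preccurlyeq w .
\]
The first three conditions say that $x=a^lb$, $y=a^{l+1}$ for some $l\ge0$ and that $y'=a^j$, $v=a^{j-2}ba$, $w=a^{j-3}baa$ for some $j\ge3$. The last two say $l\le j-2$ and $l>j-3$, that is, $l+1=j-1$. So the formula defines the pairs $(a^{j-1},a^j)$ with $j\ge3$.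
\end{proof}

\subsection{Counting, addition and concatenation with powers of a letter}

\begin{lemma}\label{lem:count}
The relations $\{(w,a^n):|w|_a=n\}$, $\{(w,b^n):|w|_b=n\}$ and $\{(a^m,a^n,a^{m+n}):m,n\ge0\}$ are definable.
\end{lemma}

\begin{proof}
We have $|w|_a=n$ if and only if $a^n\preccurlyeq w$ and $a^{n+1}\not\preccurlyeq w$, and $a^{n+1}$ is definable from $a^n$. The second relation follows by symmetry. For addition, $a^mb$ is the word in $a^*b$ with $m$ letters $a$, so it is definable from $a^m$; the same holds for $a^{m+1}b$ and, by symmetry, $ba^n$ and $ba^{n+1}$ are definable from $a^n$. A word $u$ with $b\preccurlyeq u$, $bb\not\preccurlyeq u$ has the form $a^iba^j$. The conditions $a^mb\preccurlyeq u$, $a^{m+1}b\not\preccurlyeq u$ say $i=m$, and $ba^n\preccurlyeq u$, $ba^{n+1}\not\preccurlyeq u$ say $j=n$. Then $|u|_a=m+n$.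
\end{proof}

To build structured words we need to attach a power of a letter to an arbitrary word. Counting fixes how many letters are added, and the length of the leading $a$-block fixes where they are added.

\begin{lemma}\label{lem:concat}
The relations consisting of the triples $(a^n,w,a^nw)$, of the triples $(a^n,w,wa^n)$, of the triples $(b^n,w,b^nw)$ and of the triples $(b^n,w,wb^n)$, with $n\ge0$ and $w\in A^*$, are definable.
\end{lemma}

\begin{proof}
By symmetry it suffices to treat the first. Let $\lambda(w)=A_0(w)$ be the length of the longest prefix of $w$ in $a^*$, and let $q=|w|_b$. By Lemma~\ref{lem:align}, $a^kb^q\preccurlyeq w$ holds if and only if $k\le\lambda(w)$. The word $a^kb^q$ is the element of $a^*b^*$ with the given letter counts, so it is definable from $a^k$ and $b^q$. Hence $a^{\lambda(w)}$ is definable from $w$, by $a^kb^q\preccurlyeq w$ and $a^{k+1}b^q\not\preccurlyeq w$. We claim that $x=a^nw$ if and only if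
\[
w\preccurlyeq x,\qquad|x|_b=|w|_b,\qquad|x|_a=|w|_a+n,\qquad\lambda(x)=\lambda(w)+n .
\]
The word $a^nw$ has these properties. Conversely, the first two conditions give $A(w)\le A(x)$. The last two show that the entries $A_1,\dots,A_q$ have the same sum $|w|_a-\lambda(w)$ for $w$ and for $x$, so they agree. Together with $A_0(x)=A_0(w)+n$ this gives $x=a^nw$.
\end{proof}

\subsection{Periodic words and multiplication}
A product counts the letters $a$ in a word made of equal blocks. Such a word is the solution of one word equation, which Lemma~\ref{lem:concat} lets us write down. For $L\ge0$ and $r\ge1$ let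
\[
F_{L,r}=(ba^L)^{r-1}b .
\]

\begin{lemma}\label{lem:periodic}
The relation $\{(a^L,b^r,F_{L,r}):L\ge0,\ r\ge1\}$ is definable.
\end{lemma}

\begin{proof}
We show that, for $r\ge1$, $v=F_{L,r}$ if and only if $|v|_b=r$ and $ba^L\,v=v\,a^Lb$. Both sides of the equation are definable from $v$ and $a^L$ by two uses of Lemma~\ref{lem:concat}, and $r\ge1$ is $b\preccurlyeq v$. For $v=F_{L,r}$ both sides equal $(ba^L)^rb$. Conversely, put $z=ba^L$. The equation shows that $v$ is a prefix of $zv$. Then $z^iv$ is a prefix of $z^{i+1}v$ for all $i$, so $v$ is a prefix of every $z^iv$, and for $i\ge|v|$ a prefix of $z^i$. With $|v|_b=r$ this gives $v=z^{r-1}ba^j$ for some $0\le j\le L$. The last letter of $v$ is the last letter of $zv=va^Lb$, which is $b$, so $j=0$.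
\end{proof}

Since $|F_{1,n+1}|_a=n$, the relation $\{(a^n,b^{n+1})\}$ is definable, and with the successor on $b^*$ so is $\{(a^n,b^n):n\ge0\}$. From now on the number $n$ is represented by $a^n$, numbers may occur as components of relations, and $b^n$, $|w|_a$, $|w|_b$ are used freely.

\begin{proposition}\label{prop:numbers}
Every r.e.\ set $S\subseteq\mathbb N^k$ is definable, that is, the relation $\{(a^{n_1},\dots,a^{n_k}):\bar n\in S\}$ is definable.
\end{proposition}

\begin{proof}
Multiplication is definable because $|F_{L,m+1}|_a=Lm$. Write $S$ as in Theorem~\ref{thm:mrdp}. The polynomials $p,q$ are built from $0=\varepsilon$, $1=a$ and the variables by additions and multiplications. Introduce one existentially quantified variable in $a^*$ for each $m_i$ and for each intermediate value.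
\end{proof}

In particular every decidable condition on numbers, such as $\ell=e(r-1)+1$ or $n<2^e$, may be used in a definition.

\section{Words as vectors}\label{sec:vectors}

A \emph{positive vector} is a tuple $x=(x_1,\dots,x_r)$ with $r\ge1$ and all $x_i\ge1$. For $L\ge1$ put
\[
\langle x\rangle_L=b^{x_1}a^Lb^{x_2}a^L\cdots a^Lb^{x_r},\qquad\langle x\rangle=\langle x\rangle_1 .
\]
The words of Section~\ref{sub:example} are of this kind up to powers of $a$ at the ends. We need to recognize the shape $\langle x\rangle_L$ and to change $L$ while keeping $x$.

For $j\ge1$,
\begin{equation}\label{eq:runs}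
F_{1,j}=(ba)^{j-1}b\preccurlyeq z\quad\iff\quad z\text{ has at least $j$ $b$-runs.}
\end{equation}
Indeed, in an embedding the $j$ letters $b$ are separated by $a$'s and so lie in different runs; conversely, choose one $b$ in each of $j$ runs and one $a$ between consecutive chosen runs.

\begin{lemma}[Shape]\label{lem:shape}
The relation $\{(L,r,\langle x\rangle_L):L\ge1,\ x\text{ positive of length }r\}$ is definable.
\end{lemma}

\begin{proof}
For $L,r\ge1$ require $|y|_a=L(r-1)$, $F_{L,r}\preccurlyeq y$ and $F_{1,r+1}\not\preccurlyeq y$. The vector $B(F_{L,r})$ has the entry $1$ at the $r$ indices $0,L,\dots,L(r-1)$, which are distinct because $L\ge1$, and $0$ elsewhere. By Lemma~\ref{lem:align} the first two conditions say that $B(y)$ is indexed by $0,\dots,L(r-1)$ and is nonzero at these $r$ indices. By \eqref{eq:runs} the third says that $B(y)$ has at most $r$ nonzero entries. Together they say that the support of $B(y)$ is exactly $\{0,L,\dots,L(r-1)\}$, that is, $y=\langle x\rangle_L$ for a positive vector $x$ of length $r$.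
\end{proof}

For a positive vector $x$ of length $r$ with sum $q$ let
\[
P(x)=\{x_1+\dots+x_i:1\le i<r\}\subseteq\{1,\dots,q-1\}
\]
be its set of \emph{cut points}. It has exactly $r-1$ elements because the entries are positive, and $x$ is determined by $P(x)$ and $q$. The vector $A(\langle x\rangle_L)$ has the entry $L$ at the indices in $P(x)$ and $0$ elsewhere, so Lemma~\ref{lem:align} gives:
\begin{equation}\label{eq:cut}
\text{if }|z|_b=q,\text{ then }\quad\langle x\rangle_L\preccurlyeq z\iff A_j(z)\ge L\text{ for all }j\in P(x).
\end{equation}
If $z$ offers only $r-1$ admissible indices $j$, then $x$ has no choice. The next two lemmas apply this with $L=1$ and $L=3$.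

For a word $z$ containing $b$, let $\beta(z)$ be the positive vector of the lengths of its $b$-runs, from left to right.

\begin{lemma}[Run lengths and spreading]\label{lem:profile}
The relations $\{(z,\langle\beta(z)\rangle):b\preccurlyeq z\}$ and $\{(\langle x\rangle,L,\langle x\rangle_L):x\text{ positive},\ L\ge1\}$ are definable.
\end{lemma}

\begin{proof}
By \eqref{eq:runs}, the number $r$ of $b$-runs of $z$ is defined by $r\ge1$, $F_{1,r}\preccurlyeq z$, $F_{1,r+1}\not\preccurlyeq z$. Require that $u=\langle x\rangle$ for a positive vector $x$ of length $r$ (Lemma~\ref{lem:shape}), that $|u|_b=|z|_b=q$, and that $u\preccurlyeq z$. For $1\le j\le q-1$, the entry $A_j(z)$ is nonzero exactly when the $j$-th $b$ of $z$ ends a run, that is, when $j\in P(\beta(z))$. So by \eqref{eq:cut}, $u\preccurlyeq z$ means $P(x)\subseteq P(\beta(z))$. Both sets have $r-1$ elements, hence this means $P(x)=P(\beta(z))$, that is, $x=\beta(z)$.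

Since $\beta(\langle x\rangle_L)=x$, the second relation consists of the triples $(u,L,y)$ such that $(L,r,y)$ lies in the relation of Lemma~\ref{lem:shape} for some $r$ and $u=\langle\beta(y)\rangle$.
\end{proof}

\begin{lemma}[Markers]\label{lem:marker}
Let $c$ be a positive vector of length $\ell\ge2$, let $v_1,\dots,v_\ell$ be words with $|v_i|_a\le2$, and let $V=v_1a^3v_2a^3\cdots a^3v_\ell$. Then
\[
\langle c\rangle_3\preccurlyeq V\ \text{ and }\ |\langle c\rangle_3|_b=|V|_b\qquad\iff\qquad c_i=|v_i|_b\ \text{ for all }i .
\]
\end{lemma}

\begin{proof}
If $c_i=|v_i|_b$ for all $i$, delete the $a$'s inside the $v_i$ to obtain $\langle c\rangle_3$. Conversely, put $s_i=|v_1\cdots v_i|_b$ for $1\le i<\ell$, so $s_1\le\dots\le s_{\ell-1}$. Suppose $A_j(V)\ge3$. The corresponding $a$-run does not lie inside a single $v_i$, which has at most two letters $a$. So it meets one of the displayed factors $a^3$, say the $i$-th, and then $j=s_i$. By \eqref{eq:cut}, $P(c)\subseteq\{s_1,\dots,s_{\ell-1}\}$. As $P(c)$ has $\ell-1$ elements, the $s_i$ are distinct and $s_i=c_1+\dots+c_i$ for $1\le i<\ell$. This gives $c_i=|v_i|_b$ for $i<\ell$, and the equality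 of the totals gives $c_\ell=|v_\ell|_b$.
\end{proof}

\begin{remark}
Both hypotheses are needed. If a block may contain three $a$'s, take $c=(1,1)$, $v_1=\varepsilon$, $v_2=ba^3b$: then $ba^3b\preccurlyeq a^3ba^3b$, but $c_1\ne|v_1|_b$. If an entry of $c$ may vanish, take $c=(1,0,1)$, $v_1=\varepsilon$, $v_2=baa$, $v_3=ab$: then $ba^6b\preccurlyeq a^3ba^6b=V$, and again $c_1\ne|v_1|_b$.
\end{remark}

\section{Vectors as numbers}\label{sec:horner}

For a positive vector $n=(n_1,\dots,n_r)$ with $r\ge2$ and for $e\ge1$ let
\[
C_e(n)=\sum_{k=1}^rn_k\,2^{e(r-k)} .
\]
Horner's rule in base $2^e$ would multiply every intermediate value by $2^e$. Superposition places a fixed number of copies side by side, so it can multiply by a fixed factor only. We therefore replace one multiplication by $2^e$ by $e$ doublings and insert $e-1$ zero digits between consecutive $n_k$. Each block then holds three numbers, separated by two letters $a$, and is followed by a marker $a^3$; this explains the period $5=2+3$ below.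

\begin{lemma}\label{lem:code}
The relation $\{(\langle n\rangle,e,C_e(n)):n\text{ positive of length at least }2,\ e\ge1\}$ is definable.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:shape} we can require that the first component is $\langle n\rangle$ with $n$ positive of length $r\ge2$. Put $\ell=e(r-1)+1\ge2$ and define $E_1,\dots,E_\ell$ by $E_{e(k-1)+1}=n_k$ for $1\le k\le r$ and $E_i=0$ otherwise. With $c_0=0$ consider the recurrence
\begin{equation}\label{eq:horner}
c_i=2c_{i-1}+E_i\qquad(1\le i\le\ell).
\end{equation}
Its unique solution has $c_1=n_1\ge1$, hence $c_i\ge1$ for all $i\ge1$, and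
\[
c_\ell=\sum_{i=1}^\ell2^{\ell-i}E_i=\sum_{k=1}^r2^{e(r-1)-e(k-1)}n_k=C_e(n).
\]
So $C=C_e(n)$ if and only if there is a positive vector $c=(c_1,\dots,c_\ell)$ with $c_\ell=C$ that satisfies \eqref{eq:horner}. The formula asserts $C\ge1$ and the existence of the following words.
\begin{enumerate}
\item A word $\langle c^-\rangle$ with $c^-=(c_1,\dots,c_{\ell-1})$ positive of length $\ell-1$ (Lemma~\ref{lem:shape}; this is where $r\ge2$ is used), and the word $\langle c^-\rangle\,a\,b^C$ (Lemma~\ref{lem:concat}). The latter is $\langle c\rangle$ for $c=(c_1,\dots,c_{\ell-1},C)$.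
\item The words $t_1=a^5\langle c^-\rangle_5\,a^2$, $t_2=a^6\langle c^-\rangle_5\,a$, $t_3=a^2\langle n\rangle_{5e}$ and $U=\langle c\rangle_3$ (Lemmas~\ref{lem:profile} and~\ref{lem:concat}).
\item A word $t$ with $|t|_a=5(\ell-1)+2$, with $t_1,t_2,t_3\preccurlyeq t$ and with $|t|_b=|t_1|_b+|t_2|_b+|t_3|_b$.
\end{enumerate}
Finally it requires $U\preccurlyeq t$ and $|U|_b=|t|_b$.

Fix any positive $c$ of length $\ell$. The numbers of letters $a$ in $t_1,t_2,t_3$ are $5+5(\ell-2)+2$, $6+5(\ell-2)+1$ and $2+5e(r-1)$, and each equals $5(\ell-1)+2$. The $B$-vectors are as follows, for $1\le i\le\ell$, with all other entries $0$: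
\begin{itemize}
\item $B(t_1)$ has the entry $c_{i-1}$ at index $5(i-1)$;
\item $B(t_2)$ has the entry $c_{i-1}$ at index $5(i-1)+1$;
\item $B(t_3)$ has the entry $E_i$ at index $5(i-1)+2$, because $n_k$ stands at index $5e(k-1)+2$.
\end{itemize}
The supports lie in different residue classes modulo $5$. By Lemma~\ref{lem:super} exactly one word $t$ satisfies item~3, namely
\[
t=v_1a^3v_2a^3\cdots a^3v_\ell,\qquad v_i=b^{c_{i-1}}\,a\,b^{c_{i-1}}\,a\,b^{E_i}.
\]
Each $v_i$ has two letters $a$ and $2c_{i-1}+E_i$ letters $b$. By Lemma~\ref{lem:marker}, the final requirement holds if and only if $c$ satisfies \eqref{eq:horner}.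
\end{proof}

Section~\ref{sub:example} is the case $n=(1,1)$, $e=2$.

\section{Words as numbers: proof of Theorem~\ref{thm:main}}\label{sec:main}

A word is described by the lengths of its $b$-runs and of its $a$-runs, except that these lists do not tell which letter comes first ($ab$ and $ba$ have the same lists) and may be too short for Lemma~\ref{lem:code}. Padding removes both defects. For $w\in A^*$ let $\tilde w=ba\,w\,ba$, which is definable from $w$ by Lemma~\ref{lem:concat}. It begins with $b$ and ends with $a$, so it has a unique factorization
\[
\tilde w=b^{n_1}a^{m_1}b^{n_2}a^{m_2}\cdots b^{n_r}a^{m_r},\qquad n_k,m_k\ge1,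
\]
and $r\ge2$ by \eqref{eq:runs}, because $bab\preccurlyeq\tilde w$. Write $n(w)=(n_1,\dots,n_r)$, $m(w)=(m_1,\dots,m_r)$, $r(w)=r$, and let
\[
K=\{(w,r,e,C,D): r=r(w),\ e\ge1,\ |\tilde w|<2^e,\ C=C_e(n(w)),\ D=C_e(m(w))\}.
\]
A quadruple $\kappa=(r,e,C,D)$ with $(w,\kappa)\in K$ is a \emph{code} of $w$.

\begin{lemma}\label{lem:K}
The relation $K$ is decidable and definable, every word has a code, and no two words have a common code.
\end{lemma}

\begin{proof}
Given $w$ and $e$, all conditions can be computed, so $K$ is decidable, and any $e$ with $2^e>|\tilde w|$ yields a code.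

Let $n=n(w)$ and $m=m(w)$. The word $\langle n\rangle=\langle\beta(\tilde w)\rangle$ is definable from $w$ by Lemma~\ref{lem:profile}. Then $r=|\langle n\rangle|_a+1$, and $C=C_e(n)$ is expressed by Lemma~\ref{lem:code}. The image under $\sigma$ of the first relation of Lemma~\ref{lem:profile} assigns to a word $z$ containing $a$ the word $\sigma(\langle x\rangle)$, where $x$ lists the lengths of the $a$-runs of $z$. So $\sigma(\langle m\rangle)$ is definable from $w$. The image under $\sigma$ of the relation of Lemma~\ref{lem:code} consists of the triples $(\sigma(\langle m\rangle),b^e,b^{C_e(m)})$, and it expresses $D=C_e(m)$. The condition $|\tilde w|_a+|\tilde w|_b<2^e$ is definable by Proposition~\ref{prop:numbers}.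

Let $(r,e,C,D)$ be a code of $w$. Since $n_k,m_k\le|\tilde w|<2^e$, the numbers $n_1,\dots,n_r$ and $m_1,\dots,m_r$ are the $r$ digits of $C$ and $D$ in base $2^e$. By the uniqueness of such expansions the code determines $n$ and $m$, hence $\tilde w$ and $w$.
\end{proof}

The bound $|\tilde w|<2^e$ cannot be dropped, since $C_e$ alone is not injective: $C_1(1,3)=5=C_1(2,1)$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
We saw in Section~\ref{sec:intro} that $\Sigma_1$-definable relations are r.e. Let $R\subseteq(A^*)^k$ be r.e., and let $R'\subseteq\mathbb N^{4k}$ be the set of all $(\kappa_1,\dots,\kappa_k)$ for which there is $(w_1,\dots,w_k)\in R$ with $(w_i,\kappa_i)\in K$ for all $i$. Since $R$ is r.e.\ and $K$ is decidable, $R'$ is r.e., so it is definable by Proposition~\ref{prop:numbers}. We claim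
\[
(w_1,\dots,w_k)\in R\iff\exists\kappa_1\cdots\exists\kappa_k\colon\ \bigwedge_{i=1}^k(w_i,\kappa_i)\in K\ \wedge\ (\kappa_1,\dots,\kappa_k)\in R' .
\]
From left to right, choose a code of each $w_i$. From right to left, the $\kappa_i$ are codes of the components of some tuple in $R$, and this tuple is $(w_1,\dots,w_k)$ because a code determines its word. The right-hand side is definable by Lemma~\ref{lem:K}.
\end{proof}

By the convention of Section~\ref{sub:conv}, the proof gives more.

\begin{corollary}\label{cor:constants}
Over $A=\{a,b\}$ every r.e.\ relation is defined by a $\Sigma_1$-formula whose constants lie in $\mathcal C$.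
\end{corollary}

\section{Larger alphabets and more quantifiers}\label{sec:larger}

From here on, all constants are allowed unless we say otherwise.

\begin{proof}[Proof of Theorem~\ref{thm:more}(a)]
Let $|A|\ge3$; only the definability of r.e.\ relations needs a proof. We reduce a word to its projections onto pairs of letters and code each projection by a number.

Let $c\ne d$ be letters. The set $\{c,d\}^*$ is defined by the atoms $f\not\preccurlyeq x$ for $f\in A\setminus\{c,d\}$, and the subword order of $\{c,d\}^*$ is the restriction of that of $A^*$. Restricting all variables of a formula to $\{c,d\}^*$, we see from Theorem~\ref{thm:main} that every r.e.\ relation on $\{c,d\}^*$ is $\Sigma_1$-definable over $A^*$. Fix a letter $a$ and represent numbers by powers of $a$. Fix for each two-element set of letters an order $(c,d)$ and a computable injection $\nu_{cd}\colon\{c,d\}^*\to\mathbb N$. Then the successor on $c^*$, the relations $\{(c^n,a^n)\}$ and $\{(u,c^{\nu_{cd}(u)})\}$, and all r.e.\ relations on $a^*$ are $\Sigma_1$-definable over $A^*$.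

For $w\in A^*$, $|w|_c=n$ is expressed by $c^n\preccurlyeq w$, $c^{n+1}\not\preccurlyeq w$. Let $\pi_{cd}(w)$ be the word obtained from $w$ by deleting all letters other than $c,d$. Then $u=\pi_{cd}(w)$ if and only if $u\in\{c,d\}^*$, $u\preccurlyeq w$, $|u|_c=|w|_c$ and $|u|_d=|w|_d$, because under these conditions an embedding of $u$ hits exactly the positions of $w$ that carry $c$ or $d$. Hence the computable map $N(w)=(\nu_{cd}(\pi_{cd}(w)))_{\{c,d\}}$ has a $\Sigma_1$-definable graph.

The map $N$ is injective. We show by induction on $|w|$ that the projections determine $w$. They are all empty exactly when $w=\varepsilon$. Otherwise the first letter $c$ of $w$ is the first letter of its projection onto $\{c,d\}$ for every $d\ne c$, and no other letter $c'$ has this property, since the projection onto $\{c,c'\}$ begins with $c$. So the projections determine $c$. Writing $w=cw'$, we obtain the projections of $w'$ by deleting the first letter of the projections onto pairs containing $c$ and keeping the others.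

If $R\subseteq(A^*)^k$ is r.e., then $R'=\{(N(w_1),\dots,N(w_k)):\bar w\in R\}$ is an r.e.\ relation on numbers, and $\bar w\in R$ if and only if $(N(w_1),\dots,N(w_k))\in R'$. The last condition is $\Sigma_1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(c)]
Quantifier-free formulas define decidable relations, so $\Sigma_i$-definable relations lie in $\Sigma^0_i$. Conversely, let $R$ be given by $\exists\bar y_1\forall\bar y_2\cdots Q\bar y_i\colon S$ with $S$ decidable and word variables. If $Q=\exists$, then $\exists\bar y_i\colon S$ is an r.e.\ relation in the remaining variables, and by (a) it is defined by a formula $\exists\bar z\colon\psi$ with $\psi$ quantifier-free. If $Q=\forall$, then $\exists\bar y_i\colon\neg S$ is r.e.\ and defined by some $\exists\bar z\colon\psi$, so $\forall\bar y_i\colon S$ is defined by $\forall\bar z\colon\neg\psi$. In both cases substitution for the innermost block gives a $\Sigma_i$-formula for $R$, with the constants of $\psi$.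
\end{proof}

\section{One constant and no constant}\label{sec:constants}

Let $A=\{a,b\}$ and ${\downarrow}u=\{v:v\preccurlyeq u\}$, a finite poset. A formula with the constant $W$ can ask for a family of words below $W$ that is ordered like ${\downarrow}W$. Such a family names every subword of $W$ correctly as soon as ${\downarrow}W$ has no automorphism other than the identity. We therefore determine the isomorphisms between posets ${\downarrow}U$, by induction on length. Let $D(u)$ be the set of subwords of $u$ of length $|u|-1$.

\begin{lemma}\label{lem:deck}
If $|u|=|u'|=n\ge3$ and $D(u)=D(u')$, then $u=u'$.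
\end{lemma}

\begin{proof}
We recover $u$ from $n$ and $D(u)$. Let $p$ and $q$ be the maxima of $|\cdot|_a$ and $|\cdot|_b$ on $D(u)$. If $u=c^n$ for a letter $c$, then $D(u)=\{c^{n-1}\}$, which determines $c$, and $p+q=n-1$. If $u$ contains both letters, deleting a $b$ shows $p=|u|_a$, deleting an $a$ shows $q=|u|_b$, and $p+q=n$. So $D(u)$ tells the two cases apart; assume the second.

The elements of $D(u)$ with $p$ letters $a$ arise by deleting one $b$. Their $B$-vectors are obtained from $B(u)$ by lowering one nonzero entry by $1$, so their number is the number of $b$-runs of $u$. If this number is at least $2$, every entry of $B(u)$ is left unchanged in one of these vectors, so $B(u)$ is their componentwise maximum and $u$ is determined. The same argument with $A(u)$ applies if $u$ has at least two $a$-runs. In the remaining case $u$ is $a^pb^q$ or $b^qa^p$. Since $p+q\ge3$, one run has length at least $2$, and deleting a letter from it leaves a word with both letters. Thus some element of $D(u)$ contains $ab$ as a subword if $u=a^pb^q$, and none does if $u=b^qa^p$.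
\end{proof}

The lemma fails for $n=2$, since $D(ab)=D(ba)$; this is where reversal enters the next statement.

\begin{lemma}\label{lem:iso}
Let $aa,ab,ba,bb\preccurlyeq U$, let $U'\in\{a,b\}^*$, and let $\tau\colon{\downarrow}U\to{\downarrow}U'$ be an order isomorphism. Then $\tau$ is the restriction of some $g\in G$, and $U'=g(U)$.
\end{lemma}

\begin{proof}
The length of $v$ is the largest $m$ for which there is a chain $v_0\prec v_1\prec\dots\prec v_m=v$. Both posets are closed downward, so $\tau$ preserves length, and $D(\tau(v))=\tau(D(v))$ for $v\ne\varepsilon$. In particular $\tau$ fixes $\varepsilon$ and permutes $\{a,b\}$. For a letter $c$, the word $cc$ is the only word $v$ of length $2$ with $D(v)=\{c\}$, so $\tau(cc)=\tau(c)\tau(c)$, and $\tau$ permutes $\{ab,ba\}$. This leaves four possibilities on words of length at most $2$, and $G$ realizes each of them: the identity fixes the letters and $ab$; $\rho$ fixes the letters and exchanges $ab,ba$; $\sigma$ exchanges the letters and exchanges $ab,ba$; $\sigma\rho$ exchanges the letters and fixes $ab$. Choose $g\in G$ that agrees with $\tau$ on these words. For $v\preccurlyeq U$ with $|v|\ge3$,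 induction gives $D(\tau(v))=\tau(D(v))=g(D(v))=D(g(v))$, and Lemma~\ref{lem:deck} gives $\tau(v)=g(v)$. Finally $\tau$ maps the largest element $U$ to the largest element $U'$.
\end{proof}

The word $W=a^6b^6a^7$ has every element of $\mathcal C$ as a subword, and no element of $G$ other than the identity fixes it: $\rho(W)=a^7b^6a^6$, $\sigma(W)=b^6a^6b^7$, $\sigma\rho(W)=b^7a^6b^6$. Take one variable $y_u$ for each $u\in{\downarrow}W$ and consider the constant-free, quantifier-free formula
\[
\delta(\bar y)\ =\ \bigwedge_{u\preccurlyeq v}y_u\preccurlyeq y_v\ \wedge\ \bigwedge_{u\not\preccurlyeq v}y_u\not\preccurlyeq y_v\qquad(u,v\in{\downarrow}W).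
\]
It says that $u\preccurlyeq v\iff y_u\preccurlyeq y_v$. Then $u\mapsto y_u$ is injective, by antisymmetry of $\preccurlyeq$, and takes values in ${\downarrow}y_W$.

\begin{proof}[Proof of Theorem~\ref{thm:more}(b)]
Let $R$ be r.e. By Corollary~\ref{cor:constants} it is defined by a $\Sigma_1$-formula $\varphi$ with constants in ${\downarrow}W$. Let $\varphi'$ arise from $\varphi$ by replacing each constant $u$ by $y_u$, and consider $\exists\bar y\colon y_W=W\wedge\delta(\bar y)\wedge\varphi'$. If $y_W=W$ and $\delta(\bar y)$ hold, then $u\mapsto y_u$ is an injection of the finite set ${\downarrow}W$ into itself, hence a bijection, hence an automorphism. By Lemma~\ref{lem:iso} it is the restriction of some $g\in G$ with $g(W)=W$, so $g=\mathrm{id}$ and $y_u=u$ for all $u$. This family does satisfy the two conditions, so the new formula defines $R$, and its only constant is $W$.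

For the second statement consider $h(w)=aw$. We have $aw\preccurlyeq aw'$ if and only if $w\preccurlyeq w'$: in an embedding of $aw$ in $aw'$, the letters of $w$ go to positions after the first. So the injective map $h$ preserves the truth value of every constant-free quantifier-free formula. If $\exists\bar y\colon\psi(x,\bar y)$ is constant-free and holds at $x=\varepsilon$ with witnesses $\bar y$, then it holds at $x=h(\varepsilon)=a$ with witnesses $h(\bar y)$. Hence $\{\varepsilon\}$ is not $\Sigma_1$-definable without constants, although it is decidable and, $\varepsilon$ being the least element, invariant under all automorphisms.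
\end{proof}

A universal quantifier can state that the family $(y_u)$ exhausts ${\downarrow}y_W$. This pins $W$ down up to $G$, and it is the reason for the hypothesis $i\ge2$ in (d); for $i=1$ the set $\{\varepsilon\}$ is a counterexample.

\begin{proof}[Proof of Theorem~\ref{thm:more}(d)]
A relation defined by a constant-free $\Sigma_i$-formula is invariant under all automorphisms, in particular under $G$, and lies in $\Sigma^0_i$ by (c). Conversely let $R\in\Sigma^0_i$ be $G$-invariant, $i\ge2$. The proof of (c), with (b) in place of (a), gives a $\Sigma_i$-formula for $R$ whose only constant is $W$. Write it as $\varphi(\bar x,W)$ with $\varphi(\bar x,z)$ constant-free. Let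
\[
\omega(z)\ =\ \exists\bar y\,\forall s\colon\ y_W=z\ \wedge\ \delta(\bar y)\ \wedge\ \Bigl(s\not\preccurlyeq z\vee\bigvee_{u\preccurlyeq W}s=y_u\Bigr).
\]
It says that some map $u\mapsto y_u$ is an order isomorphism of ${\downarrow}W$ onto ${\downarrow}z$. By Lemma~\ref{lem:iso} this implies $z=g(W)$ for some $g\in G$, and for $z=g(W)$ the family $y_u=g(u)$ works. The formula $\exists z\colon\omega(z)\wedge\varphi(\bar x,z)$ becomes a $\Sigma_i$-formula when $\exists z\exists\bar y$ is joined to the first block of $\varphi$ and $\forall s$ to the second. It defines $R$, because for every $g\in G$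
\[
\varphi(\bar x,g(W))\iff\varphi(g^{-1}(\bar x),W)\iff g^{-1}(\bar x)\in R\iff\bar x\in R.\qedhere
\]
\end{proof}

\section{One letter}\label{sec:unary}

For $|A|=1$ the structure is $(\mathbb N,\le)$ with all constants. Call a finite conjunction of constraints $x_i\ge x_j+c$, $x_i\ge c$, $x_i\le c$ \emph{basic}. Truth and falsity are basic, as $x_1\ge0$ and $x_1\ge x_1+1$.

\begin{proof}[Proof of Theorem~\ref{thm:more}(e)]
Each constraint is $\Sigma_1$-definable. The constraints $x_i\ge c$, $x_i\le c$ and $x_i\ge x_j+0$ are atoms. For $c\ge1$, $x_i\ge x_j+c$ holds if and only if there is a chain $x_j<y_1<\dots<y_{c-1}<x_i$, where $x<y$ is the negated atom $\neg(y\le x)$.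

Conversely, every atom and every negated atom is a finite disjunction of basic conjunctions. Indeed $x\le y$ is $y\ge x+0$, and $\neg(x\le y)$ is $x\ge y+1$; $\neg(x\le c)$ is $x\ge c+1$; $\neg(c\le x)$ is $x\le c-1$, or false if $c=0$; an equation is a conjunction of two inequalities, and its negation is a disjunction of two negated inequalities; atoms without variables are true or false. By disjunctive normal form, every quantifier-free formula is a finite disjunction of basic conjunctions. Since $\exists$ distributes over $\vee$, it remains to eliminate one quantifier $\exists y$ from a basic conjunction.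

Constraints $y\ge y+c$ are true or false. The other constraints on $y$ are lower bounds $y\ge x_j+c$, $y\ge c$, to which we add $y\ge0$, and upper bounds $y\le x_i-d$ (from $x_i\ge y+d$) and $y\le d$. A suitable $y\in\mathbb N$ exists if and only if every lower bound is at most every upper bound: in that case take the largest lower bound. The four kinds of pairs give $x_i\ge x_j+(c+d)$, $x_i\ge c+d$, $x_j\le d-c$ (false if $d<c$), and $c\le d$ (true or false). Together with the constraints that do not involve $y$, these form a basic conjunction.
\end{proof}

\begin{corollary}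
For $|A|=1$ the successor relation $\{(n,n+1):n\in\mathbb N\}$ is not $\Sigma_1$-definable. In particular the hypothesis $|A|\ge2$ in Theorem~\ref{thm:more}(a) cannot be dropped.
\end{corollary}

\begin{proof}
Otherwise some basic conjunction defines a subset of the relation and holds at $(n,n+1)$ for infinitely many $n$. It contains no constraint $x_i\le c$, and no constraint $x_1\ge x_2+c$, which is false at $(n,n+1)$. The remaining constraints, of the forms $x_2\ge x_1+c$, $x_i\ge x_i+c$ and $x_i\ge c$, stay true when $x_2$ is increased. So the conjunction holds at some $(n,n+2)$, a contradiction.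
\end{proof}

\begin{thebibliography}{1}

\bibitem{BGTZ}
Pascal Baumann, Moses Ganardi, Ramanathan S. Thinniyam, Georg Zetzsche,
\emph{Existential Definability over the Subword Ordering},
arXiv:2210.15642 (2022).

\end{thebibliography}
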